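# Antipodes of affine noetherian PI Hopf algebras: infinite order, and no inner power

## Commutative and cocommutative Hopf algebras: $S^2=\mathrm{id}$

Throughout, $k$ is a field and $H$ is a Hopf algebra over $k$ with comultiplication $\Delta(h)=h_1\otimes h_2$ (summation understood), counit $\epsilon$ and antipode $S$. So $S(h_1)h_2=\epsilon(h)=h_1S(h_2)$. We use freely that $S$ reverses products, $S(ab)=S(b)S(a)$, and coproducts, $\Delta(S(h))=S(h_2)\otimes S(h_1)$.

**Proposition 1.** If $H$ is commutative or cocommutative, then $S^2=\mathrm{id}$.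

**Proof.** The aim is to show that $S^2$ and $\mathrm{id}$ are both convolution inverses of $S$. We have $S(h_1)S^2(h_2)=S\big(S(h_2)h_1\big)$. If $H$ is commutative, the inner expression is $h_1S(h_2)=\epsilon(h)$. If $H$ is cocommutative, we may exchange the indices, and it is $S(h_1)h_2=\epsilon(h)$. In both cases $S(h_1)S^2(h_2)=\epsilon(h)$, so $S^2$ is a right inverse of $S$ for the convolution product. But $\mathrm{id}$ is a two-sided inverse of $S$, so $S^2=\mathrm{id}$. $\square$

What changes when we give up commutativity, but only slightly? Three finiteness conditions keep an algebra near the commutative world.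

**Definition.** $H$ is *affine* if it is finitely generated as a $k$-algebra, *noetherian* if it is left and right noetherian, and *PI* if it satisfies a polynomial identity: some nonzero polynomial over $k$ in noncommuting variables vanishes under all substitutions from $H$.

A commutative algebra satisfies $XY-YX$. If an algebra has an ideal $N$ with $N^d=0$ and commutative quotient, it satisfies $[X_1,Y_1]\cdots[X_d,Y_d]$. A free algebra on two generators is not PI, since it contains free algebras on any finite number of generators. By a standard fact, an algebra that is PI satisfies a nonzero *multilinear* identity $\sum_{\pi}a_\pi\,y_{\pi(1)}\cdots y_{\pi(d)}$, the sum being over permutations of $\{1,\dots,d\}$.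

The antipode has *finite order* if $S^n=\mathrm{id}$ for some $n\ge1$. A power $S^n$ is *inner* if it is $h\mapsto uhu^{-1}$ for a unit $u$ of $H$. The facts we are given are these.

* (Radford) The antipode of a finite dimensional Hopf algebra is bijective and has finite order.
* (Skryabin) The antipode of a noetherian Hopf algebra is injective; it is bijective if $H$ is semiprime noetherian or affine PI. So for affine noetherian PI $H$, every even power of $S$ is an algebra automorphism.
* (Brown–Zhang) If $H$ is affine noetherian PI and has finite global dimension or is module-finite over its center, then some $S^n$, $n\ge1$, is inner.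
* Without PI this fails: for $\mathcal O_q(SL_2(k))$ with $q$ not a root of unity, all nonzero powers of $S$ are outer.

K. R. Goodearl, "Noetherian Hopf algebras", arXiv:1201.4854 (2012), asks: *if $H$ is an affine noetherian PI Hopf algebra, does $S$ have finite order? Is some positive (even) power of $S$ inner?* Both answers are no, over every field of characteristic $0$. Here is the precise statement.

**Theorem A.** Let $n\ge 2$ and let $k$ be a field with $\operatorname{char}k\ne2$ and $n-1\in k^\times$. There is an affine, left and right noetherian, PI Hopf algebra $H=H_n$ over $k$, finitely generated as a left and as a right module over a commutative Hopf subalgebra $K\cong\mathcal O(SL_n)\otimes k[t]\otimes k[\mathbb Z/2]$, such that for $r\ge1$: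
$$S^r \text{ is an inner automorphism}\iff r \text{ is even and } \tfrac r2\, n=0 \text{ in } k .$$
In particular:

* If $\operatorname{char}k=0$, no $S^r$ with $r\ge1$ is inner; in particular $S$ has infinite order. So both questions have answer "no", already for $n=2$.
* If $\operatorname{char}k=p$ is odd and $p\nmid n(n-1)$, then $S$ has order exactly $4p$, and $2p$ is the least exponent $r\ge1$ with $S^r$ inner.

A complement, Theorem B, is stated and proved in the last section. It says how far the antipode can be from finite order in a class of examples close to ours.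

## Smash products over a commutative Hopf algebra

We look for $H$ as a commutative Hopf algebra $K$ with some noncommuting generators $V$ on top. The structure that $V$ needs is the following.

**Definition.** Let $K$ be a commutative Hopf algebra. A *Yetter–Drinfeld (YD) module* over $K$ is a vector space $V$ with a left action $f\cdot v$ and a left coaction $\lambda(v)=v_{-1}\otimes v_0\in K\otimes V$ such that
$$\lambda(f\cdot v)=f_1v_{-1}S(f_3)\otimes f_2\cdot v_0\qquad(f\in K,\ v\in V). \tag{1}$$

Iterated coactions are written $v_{-2}\otimes v_{-1}\otimes v_0$, and so on. If $K$ is also cocommutative, the right side of (1) is $f_1S(f_2)v_{-1}\otimes f_3\cdot v_0=v_{-1}\otimes f\cdot v_0$, so (1) just says that the action is by comodule maps.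

**Example.** Let $\operatorname{char}k\ne2$, $K=k[s]/(s^2-1)$ with $s$ grouplike, $V=kx$, $s\cdot x=-x$, $\lambda(x)=s\otimes x$. Since $s$ acts by a scalar, (1) holds.

On $V\otimes V$ put
$$c(v\otimes w)=v_{-1}\cdot w\otimes v_0,\qquad W=\ker(\mathrm{id}+c).$$
In the example $c(x\otimes x)=-x\otimes x$, so $W=V\otimes V$.

**Lemma 2.** $c$ is $K$-linear and $K$-colinear; hence $W$ is a submodule and a subcomodule of $V\otimes V$.

**Proof.** Linearity: by (1),
$$c(f_1\cdot v\otimes f_2\cdot w)=f_1v_{-1}S(f_3)f_4\cdot w\otimes f_2\cdot v_0=f_1\cdot(v_{-1}\cdot w)\otimes f_2\cdot v_0 .$$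
Colinearity: the coaction on $V\otimes V$ is $v_{-1}w_{-1}\otimes v_0\otimes w_0$. Applied to $v_{-1}\cdot w\otimes v_0$ it gives, by (1) with $w$ in the role of $v$,
$$v_{-4}w_{-1}S(v_{-2})v_{-1}\otimes v_{-3}\cdot w_0\otimes v_0=v_{-2}w_{-1}\otimes v_{-1}\cdot w_0\otimes v_0,$$
which is $\mathrm{id}\otimes c$ applied to the coaction $v_{-1}w_{-1}\otimes v_0\otimes w_0$ of $v\otimes w$. The kernel of a linear and colinear map is a submodule and a subcomodule. $\square$

Let $T(V)\#K$ be the smash product: the algebra generated by $K$ and $V$ with relations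
$$fv=(f_1\cdot v)f_2. \tag{2}$$
As a vector space it is $T(V)\otimes K$.

**Lemma 3.** $H'=T(V)\#K$ is a Hopf algebra extending $K$ with
$$\Delta(v)=v\otimes1+v_{-1}\otimes v_0,\quad \epsilon(v)=0,\quad S(v)=-S(v_{-1})v_0 .$$
The ideal $(W)$ generated by $W$ is a Hopf ideal. Hence $H=H'/(W)=R\#K$, with $R=T(V)/(W)$, is a Hopf algebra, graded by $\deg K=0$, $\deg V=1$, with $H\cong R\otimes K$ as a vector space and $R_1=V$.

**Proof.**

**Step 1: $\Delta$ and $\epsilon$ are well defined.** We check that $\Delta$ respects (2). On one side,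
$$\Delta(f)\Delta(v)=f_1v\otimes f_2+f_1v_{-1}\otimes f_2v_0=(f_1\cdot v)f_2\otimes f_3+f_1v_{-1}\otimes(f_2\cdot v_0)f_3 .$$
On the other, by (1),
$$\Delta(f_1\cdot v)\Delta(f_2)=(f_1\cdot v)f_2\otimes f_3+f_1v_{-1}S(f_3)f_4\otimes(f_2\cdot v_0)f_5 ,$$
and $S(f_3)f_4$ collapses to a counit, so the two agree. For $\epsilon$ both sides of (2) go to $0$.

**Step 2: coalgebra axioms.** As $\Delta,\epsilon$ are algebra maps, generators suffice. Both iterates of $\Delta$ on $v$ equal $v\otimes1\otimes1+v_{-1}\otimes v_0\otimes1+v_{-2}\otimes v_{-1}\otimes v_0$. The counit axiom on $v$ is immediate.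

**Step 3: $S$ is a well defined anti-homomorphism.** We need $S(f_2)S(f_1\cdot v)=S(v)S(f)$. By (1) and commutativity of $K$,
$$S(f_2)S(f_1\cdot v)=-S(f_4)S^2(f_3)S(v_{-1})S(f_1)(f_2\cdot v_0)=-S(v_{-1})S(f_1)(f_2\cdot v_0),$$
because $S^2=\mathrm{id}$ on $K$ by Proposition 1, so that $S(f_4)S^2(f_3)=f_3S(f_4)$ collapses. Next, by (2) and $\Delta(S(f))=S(f_2)\otimes S(f_1)$,
$$S(f_1)(f_2\cdot v)=(S(f_2)f_3\cdot v)S(f_1)=vS(f).$$
So $S(f_2)S(f_1\cdot v)=-S(v_{-1})v_0S(f)=S(v)S(f)$.

**Step 4: antipode axioms.** On $v$: $S(v)+S(v_{-1})v_0=0$ and $v+v_{-1}S(v_0)=v-v_{-2}S(v_{-1})v_0=0$. They extend to products: if they hold for $a$ and $b$, then $S((ab)_1)(ab)_2=S(b_1)S(a_1)a_2b_2=\epsilon(a)\epsilon(b)$, and similarly on the other side.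

**Step 5: $(W)$ is a Hopf ideal.** Put $\Phi(v\otimes w)=vw_{-1}\otimes w_0$. In
$$\Delta(vw)=vw\otimes1+vw_{-1}\otimes w_0+v_{-1}w\otimes v_0+v_{-1}w_{-1}\otimes v_0w_0$$
the third term is $(v_{-2}\cdot w)v_{-1}\otimes v_0=\Phi(c(v\otimes w))$. So
$$\Delta(vw)=vw\otimes1+\Phi\big((\mathrm{id}+c)(v\otimes w)\big)+v_{-1}w_{-1}\otimes v_0w_0 .$$
For $z\in W$ the middle term vanishes and $\Delta(z)=z\otimes1+z_{-1}\otimes z_0$ with $z_{-1}\otimes z_0\in K\otimes W$ by Lemma 2. So $(W)$ is a bi-ideal. From $S(z_1)z_2=\epsilon(z)=0$ we get $S(z)=-S(z_{-1})z_0\in(W)$.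

**Step 6: the shape of the quotient.** Since $W$ is $K$-stable, $fz=(f_1\cdot z)f_2$ gives $KW\subseteq WK$; likewise $KT(V)\subseteq T(V)K$. So $(W)=I\otimes K$, where $I$ is the ideal of $T(V)$ generated by $W$, and $H=(T(V)/I)\otimes K$. As $W$ sits in degree $2$, the grading descends and $R_1=V$. $\square$

In the example, $R=k[x]/(x^2)$ and $H$ is Sweedler's four-dimensional algebra: $sx=-xs$, $x^2=0$, $\Delta(x)=x\otimes1+s\otimes x$.

**Lemma 4.** In $T(V)\#K$ and in all its quotient Hopf algebras in which the image of $K$ is $K$, we have $S^2|_K=\mathrm{id}$ and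
$$S^2(v)=\theta(v):=S(v_{-1})\cdot v_0\qquad(v\in V).\tag{3}$$

**Proof.** First we move elements of $K$ to the left:
$$vf=f_2\,(S(f_1)\cdot v),\tag{4}$$
because $f_2(S(f_1)\cdot v)=(f_2S(f_1)\cdot v)f_3$ by (2), and $f_2S(f_1)$ collapses since $K$ is commutative. Now
$$S^2(v)=-S(v_0)S^2(v_{-1})=-S(v_0)v_{-1}=S(v_{-1})\,v_0\,v_{-2}=S(v_{-1})v_{-2}\,(S(v_{-3})\cdot v_0)=S(v_{-1})\cdot v_0 ,$$
where the fourth equality is (4) with $f=v_{-2}$, and the last uses $S(v_{-1})v_{-2}=v_{-2}S(v_{-1})$. $\square$

So $S^{2m}$ is $\theta^m$ on $V$ and the identity on $K$: the whole question sits in one linear map. In Sweedler's algebra $\theta(x)=s\cdot x=-x$, so $S^2$ is conjugation by $s$ and $S$ has order $4$.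

## A grouplike coaction: PI forces roots of unity

The first thing to try is to give $\theta$ an eigenvalue that is not a root of unity. The simplest choice is $K=k[g,g^{-1}]$ with $g$ grouplike, $V=kv$, $\lambda(v)=g\otimes v$, $g\cdot v=\zeta v$ with $\zeta\in k^\times$. Then (1) holds ($g$ acts by a scalar), $gv=\zeta vg$, and $\theta(v)=g^{-1}\cdot v=\zeta^{-1}v$.

**Proposition 5.** In this situation let $J$ be a homogeneous ideal of $T(V)=k[v]$ concentrated in degrees $\ge2$ such that $H=(k[v]/J)\#K$ is a quotient Hopf algebra of $T(V)\#K$. If $H$ is PI, then $\zeta$ is a root of unity.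

**Proof.** Either $J=(v^N)$ with $N\ge2$, or $J=0$.

**Case $J=(v^N)$.** The component in bidegree $(N-1,1)$ of $0=\Delta(v^N)=(v\otimes1+g\otimes v)^N$ is
$$\sum_{a+b=N-1}v^agv^b\otimes v=(1+\zeta+\dots+\zeta^{N-1})\,v^{N-1}g\otimes v ,$$
and $v^{N-1}g\otimes v\ne0$. So $1+\zeta+\dots+\zeta^{N-1}=0$, whence $\zeta=1$ or $\zeta^N=1$.

**Case $J=0$.** Suppose $\zeta$ is not a root of unity and $\sum_\pi a_\pi y_{\pi(1)}\cdots y_{\pi(d)}$ is a multilinear identity of $H$. Substitute $y_i=vg^{b_i}$ with $b_i\ge0$. Moving $g^{b_{\pi(i)}}$ to the right past $d-i$ factors $v$,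
$$y_{\pi(1)}\cdots y_{\pi(d)}=\chi_\pi(b)\,v^dg^{b_1+\dots+b_d},\qquad \chi_\pi(b)=\zeta^{\sum_i(d-i)b_{\pi(i)}} .$$
So $\sum_\pi a_\pi\chi_\pi=0$ as a function on $\mathbb Z_{\ge0}^d$. The $\chi_\pi$ are homomorphisms $\mathbb Z_{\ge0}^d\to k^\times$, and they are distinct, because $\chi_\pi$ takes the value $\zeta^{d-\pi^{-1}(j)}$ on the $j$-th unit vector. Distinct characters are linearly independent, so all $a_\pi=0$. $\square$

Theorem B proves the same root-of-unity statement when $k$ is algebraically closed, $K=\mathcal O(G)$ with $G$ reduced, and $V$ is finite dimensional. What is left to try is a *unipotent* part: $\theta=\pm(1+\text{nilpotent})$, which has infinite order in characteristic $0$.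

A non-split coaction produces one. Let $t\in K$ be primitive and let $k[\varepsilon]/(\varepsilon^2)$ have coaction $w\mapsto1\otimes w+t\otimes\varepsilon w$. If $t$ acts as $1$, formula (3) gives $\theta(w)=w+S(t)\cdot\varepsilon w=w-\varepsilon w$. But this has a price.

**Remark.** Let $\operatorname{char}k=0$, let a primitive element $t\in K$ act as $1$ on $V$ and generate a polynomial ring $k[t]\subseteq K$, and let $H=R\#K$ be as in Lemma 3 and PI. Then every homogeneous $r\in R_N$, $N\ge1$, is nilpotent. Indeed $t$ acts on $R_N$ as $N$, so $tr=r(t+N)$. Substituting $y_i=rt^{b_i}$ in a multilinear identity gives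
$$r^d\sum_\pi a_\pi\prod_i\big(t+(d-i)N\big)^{b_{\pi(i)}}=0 .$$
If $r^d\ne0$, the sum vanishes in $k[t]$, since $H=R\otimes K$. The elements $t+iN$ are distinct, so the same independence of characters, with values in $k(t)^\times$, gives all $a_\pi=0$.

So we want relations that make $R$ nilpotent, like an exterior algebra. This is why we add a grouplike $s$ with $s^2=1$ that acts as $-1$ and enters the coaction.

## A two-dimensional $V$: the scalar $\gamma+1$

Let $\operatorname{char}k\ne2$ and $K=k[g,g^{-1}]\otimes k[t]\otimes k[s]/(s^2-1)$ with $g,s$ grouplike and $t$ primitive. Let $V$ have basis $x,\varepsilon x$ with $\varepsilon^2=0$, let $\gamma\in k$, and put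
$$s\mapsto-1,\quad t\mapsto1,\quad g\mapsto1+\gamma\varepsilon,\qquad \lambda(x)=sg\otimes x+sgt\otimes\varepsilon x,\quad\lambda(\varepsilon x)=sg\otimes\varepsilon x .$$
Here $K$ is cocommutative, and multiplication by $\varepsilon$ is a comodule map, so (1) holds.

**Proposition 6.** Let $H=R\#K$ be the Hopf algebra of Lemma 3 for this $V$. Then $\theta(x)=-x+(\gamma+1)\varepsilon x$. If $\gamma\ne-1$, then $W=k\,(\varepsilon x\otimes\varepsilon x)$ and $H$ is not PI.

**Proof.** By (3), $\theta(x)=sg^{-1}\cdot x-stg^{-1}\cdot\varepsilon x=-(1-\gamma\varepsilon)x+\varepsilon x$. This is the first claim.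

Write $V\otimes V=k[\varepsilon_1,\varepsilon_2]/(\varepsilon_1^2,\varepsilon_2^2)$, with $x\otimes x$ corresponding to $1$. The definition of $c$ gives $c(q)=-(1+\varepsilon_2)(1+\gamma\varepsilon_1)\,q(\varepsilon_2,\varepsilon_1)$. So $q=a+b\varepsilon_1+b'\varepsilon_2+d\varepsilon_1\varepsilon_2$ lies in $W$ iff $(1+\varepsilon_2)(1+\gamma\varepsilon_1)(a+b'\varepsilon_1+b\varepsilon_2+d\varepsilon_1\varepsilon_2)=q$, that is,
$$b=b'+\gamma a,\qquad b'=b+a,\qquad b'+\gamma b+\gamma a=0 .$$
The first two give $(1+\gamma)a=0$. If $\gamma\ne-1$, then $a=0$, $b=b'$, and the third gives $(1+\gamma)b=0$, so $b=0$. Hence $W=k\,\varepsilon_1\varepsilon_2$ and $R=k\langle x,y\rangle/(y^2)$ with $y=\varepsilon x$. A basis of $R$ is the set of words without $yy$. Products of $xy$ and $x^2y$ are such words, and the sequence of factors can be read off from the lengths of the runs of $x$. So $xy$ and $x^2y$ generate a free algebra, and $H$ is not PI. $\square$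

If $\gamma=-1$, then $W$ is three-dimensional, but $\theta=-1$ has finite order. This is the exact point where the attempt stops: the scalar $\gamma+1$ whose vanishing gives enough relations is also the coefficient of the nilpotent part of $\theta$.

The way past it is to separate these two roles. The braiding $c$ uses $v_{-1}$ on a *second* vector $w$, while $\theta$ uses $S(v_{-1})$ on $v_0$ *itself*. If the grouplike $g$ is replaced by a matrix of coefficients $u_{ij}$ acting by $\delta_{ij}+\varepsilon B_{ij}$, then $c$ involves the operator $x_k\otimes x_l\mapsto\sum_jB_{kj}x_l\otimes x_j$ on tensors, and $\theta$ involves the contraction $\sum_jB_{ij}x_j$. For $B_{ij}=\beta\delta_{ij}+\alpha E_{ij}$, with $E_{ij}$ the matrix unit, the first is the scalar $\alpha+\beta$ on symmetric tensors (after a flip), and the second is the scalar $\beta+n\alpha$. For $n\ge2$ these are different.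

## The Yetter–Drinfeld module over $\mathcal O(SL_n)\otimes k[t]\otimes k[\mathbb Z/2]$

From now until the proof of Theorem A is complete, $n\ge2$, $\operatorname{char}k\ne2$ and $n-1\in k^\times$. Let
$$K=\mathcal O(SL_n)\otimes k[t]\otimes k[s]/(s^2-1),\qquad \Delta u_{ij}=\sum_ku_{ik}\otimes u_{kj},$$
with $t$ primitive and $s$ grouplike. We want two linear conditions on $\alpha,\beta$: the condition $n\beta+\alpha=0$, so that the determinant acts as $1$, and $\alpha+\beta=-1$, for the relations. Since $n-1$ is invertible they have the unique solution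
$$\beta=\tfrac1{n-1},\qquad \alpha=-\tfrac n{n-1}.\tag{5}$$
Let $U=\bigoplus_{i=1}^nkx_i$ and $V=U\otimes k[\varepsilon]/(\varepsilon^2)$, so $\dim V=2n$. Write $\bar u=\varepsilon u$ for $u\in U$. Define $\varepsilon$-linear operators
$$B_{ij}x_l=\beta\delta_{ij}x_l+\alpha\delta_{jl}x_i .$$
For $n=2$: $\beta=1$, $\alpha=-2$, and $B_{11}=\mathrm{diag}(-1,1)=-B_{22}$, $B_{12}x_2=-2x_1$, $B_{12}x_1=0$, $B_{21}x_1=-2x_2$, $B_{21}x_2=0$.

**Lemma 7.** The formulas
$$s\mapsto-1,\qquad t\mapsto1,\qquad u_{ij}\mapsto\delta_{ij}+\varepsilon B_{ij},$$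
$$\lambda(x_i)=\sum_jsu_{ij}\otimes x_j+\sum_jstu_{ij}\otimes\varepsilon x_j,\qquad\lambda(\varepsilon x_i)=\sum_jsu_{ij}\otimes\varepsilon x_j$$
make $V$ a YD module over $K$, and $S(u_{ij})$ acts as $\delta_{ij}-\varepsilon B_{ij}$.

**Proof.**

**Step 1: the action.** The given operators commute because $\varepsilon^2=0$, and $(-1)^2=1$. The determinant of the matrix $(\delta_{ij}+\varepsilon B_{ij})$ is $1+\varepsilon\sum_iB_{ii}=1+\varepsilon(n\beta+\alpha)=1$. So this is a $K$-module. The matrix $(S(u_{ij}))$ is inverse to $(u_{ij})$, and $(1+\varepsilon B)(1-\varepsilon B)=1$, so $S(u_{ij})$ acts as $\delta_{ij}-\varepsilon B_{ij}$.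

**Step 2: the coaction.** It is the tensor product of three comodules: $x_i\mapsto\sum_ju_{ij}\otimes x_j$ on $U$, the comodule $w\mapsto1\otimes w+t\otimes\varepsilon w$ on $k[\varepsilon]/(\varepsilon^2)$, and the one-dimensional comodule of the grouplike $s$. The second is coassociative: both iterates are $1\otimes1\otimes w+(t\otimes1+1\otimes t)\otimes\varepsilon w$, since $t$ is primitive and $\varepsilon^2=0$.

**Step 3: reduction of (1) to generators.** If (1) holds for $f$ and for $g$, and all $v$, then
$$\lambda(f\cdot(g\cdot v))=f_1g_1v_{-1}S(g_3)S(f_3)\otimes f_2g_2\cdot v_0 ,$$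
which is (1) for $fg$. So we check $s,t,u_{ij}$.

**Step 4: $f=s$ and $f=t$.** For $s$ both sides are $-\lambda(v)$. For $t$ the right side is $tv_{-1}\otimes v_0+v_{-1}\otimes t\cdot v_0-v_{-1}t\otimes v_0=\lambda(v)=\lambda(t\cdot v)$.

**Step 5: $f=u_{ij}$.** The right side is $\sum_{k,l}u_{ik}v_{-1}S(u_{lj})\otimes u_{kl}\cdot v_0$. The part $\delta_{kl}$ of $u_{kl}$ contributes $\sum_ku_{ik}S(u_{kj})v_{-1}\otimes v_0=\delta_{ij}\lambda(v)$. It remains to see that the part $\varepsilon B_{kl}$ contributes $\lambda(\varepsilon B_{ij}v)$. For $v=\varepsilon x_m$ both vanish. For $v=x_m$ the contribution is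
$$\sum_{k,l,p}su_{ik}u_{mp}S(u_{lj})\otimes\varepsilon(\beta\delta_{kl}x_p+\alpha\delta_{lp}x_k).$$
In the $\beta$-part $\sum_ku_{ik}S(u_{kj})=\delta_{ij}$; in the $\alpha$-part $\sum_pu_{mp}S(u_{pj})=\delta_{mj}$. We get
$$\beta\delta_{ij}\sum_psu_{mp}\otimes\varepsilon x_p+\alpha\delta_{mj}\sum_ksu_{ik}\otimes\varepsilon x_k=\lambda(\beta\delta_{ij}\varepsilon x_m+\alpha\delta_{jm}\varepsilon x_i)=\lambda(\varepsilon B_{ij}x_m).\qquad\square$$

Let $H=H_n=R\#K$ be the Hopf algebra of Lemma 3 for this $V$.

## The braiding and the quadratic relations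

This section finds enough elements of $W$ to control $R$. Identify
$$V\otimes V=U\otimes U\otimes k[\varepsilon_1,\varepsilon_2]/(\varepsilon_1^2,\varepsilon_2^2),$$
where $\varepsilon_1$, $\varepsilon_2$ act on the first and second tensor factor. Let $P$ be the flip of $U\otimes U$, $\tau_\varepsilon$ the swap $\varepsilon_1\leftrightarrow\varepsilon_2$, and $\tau=P\tau_\varepsilon$ the flip of $V\otimes V$.

**Lemma 8.** $c=-(1+\varepsilon_2)\big(1+\varepsilon_1(\beta+\alpha P)\big)\tau$.

**Proof.** Let $v=\varepsilon^ax_k$ and $w=\varepsilon^bx_l$ with $a,b\in\{0,1\}$. Both $su_{kj}$ and $stu_{kj}$ act as $-(\delta_{kj}+\varepsilon B_{kj})$, and the second term of $\lambda(v)$ carries one more $\varepsilon$ on the factor $v_0$. So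
$$c(v\otimes w)=-(1+\varepsilon_2)\Big[x_l\otimes x_k+\varepsilon_1\sum_jB_{kj}x_l\otimes x_j\Big]\varepsilon_1^b\varepsilon_2^a ,$$
and $\sum_jB_{kj}x_l\otimes x_j=\beta x_l\otimes x_k+\alpha x_k\otimes x_l=(\beta+\alpha P)(x_l\otimes x_k)$. $\square$

On symmetric tensors $\beta+\alpha P$ is $\alpha+\beta=-1$; on antisymmetric tensors it is $\mu:=\beta-\alpha=\frac{n+1}{n-1}$. Put $\nu=\frac{1-\mu}2$.

**Lemma 9.** For symmetric $\sigma$ and antisymmetric $\rho$ in $U\otimes U$, the following lie in $W$:
$$\varepsilon_1\varepsilon_2\sigma,\qquad(\varepsilon_1+\varepsilon_2)\sigma,\qquad(1+\varepsilon_2)\sigma,\qquad(\varepsilon_1-\varepsilon_2+\nu\varepsilon_1\varepsilon_2)\rho .$$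

**Proof.** By Lemma 8, $q\sigma\in W$ iff $(1+\varepsilon_2)(1-\varepsilon_1)q(\varepsilon_2,\varepsilon_1)=q(\varepsilon_1,\varepsilon_2)$ (for $\sigma\neq0$). For $q=\varepsilon_1\varepsilon_2$ this is clear. For the next two,
$$(1+\varepsilon_2-\varepsilon_1-\varepsilon_1\varepsilon_2)(\varepsilon_1+\varepsilon_2)=\varepsilon_1+\varepsilon_2,\qquad(1+\varepsilon_2)(1-\varepsilon_1)(1+\varepsilon_1)=1+\varepsilon_2 .$$
Since $P\rho=-\rho$, $q\rho\in W$ iff $-(1+\varepsilon_2)(1+\mu\varepsilon_1)q(\varepsilon_2,\varepsilon_1)=q(\varepsilon_1,\varepsilon_2)$ (for $\rho\ne0$). For the last element,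
$$(1+\varepsilon_2)(1+\mu\varepsilon_1)(\varepsilon_1-\varepsilon_2-\nu\varepsilon_1\varepsilon_2)=\varepsilon_1-\varepsilon_2+(1-\mu-\nu)\varepsilon_1\varepsilon_2=\varepsilon_1-\varepsilon_2+\nu\varepsilon_1\varepsilon_2 .\qquad\square$$

To see the role of $\alpha+\beta=-1$, put $\gamma=\alpha+\beta$ for general $\alpha,\beta$. Then $(1+\varepsilon_2)(1+\gamma\varepsilon_1)(\varepsilon_1+\varepsilon_2)=\varepsilon_1+\varepsilon_2+(1+\gamma)\varepsilon_1\varepsilon_2$ and $(1+\varepsilon_2)(1+\gamma\varepsilon_1)(1+\varepsilon_1)=(1+\varepsilon_2)(1+(1+\gamma)\varepsilon_1)$. So the second and the third elements (with $\sigma\ne0$) both lie in $W$ exactly when $\gamma=-1$.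

Take $\sigma=u\otimes u'+u'\otimes u$ or $u\otimes u$, and $\rho=u\otimes u'-u'\otimes u$. In $R$, for all $u,u'\in U$:
$$\bar u\bar u'+\bar u'\bar u=0,\qquad\bar u^2=0;\tag{6}$$
$$\bar uu'+\bar u'u+u\bar u'+u'\bar u=0;\tag{7}$$
$$uu'+u'u=-u\bar u'-u'\bar u,\qquad u^2=-u\bar u;\tag{8}$$
$$\bar uu'-\bar u'u-u\bar u'+u'\bar u+\nu(\bar u\bar u'-\bar u'\bar u)=0.\tag{9}$$
Adding (7) and (9), using (6) in the form $\bar u'\bar u=-\bar u\bar u'$, and dividing by $2$:
$$\bar uu'=-u'\bar u-\nu\,\bar u\bar u'.\tag{10}$$

## $R$ is finite dimensional, so $H$ is affine, noetherian and PI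

**Proposition 10.** $R_N=0$ for $N\ge2n+1$. In particular $\dim_kR<\infty$.

**Proof.** Let $X=U$ and $\Xi=\varepsilon U$ inside $R$; products denote spans of products.

**Step 1: write everything as $X^p\Xi^q$.** By (10), $\Xi X\subseteq X\Xi+\Xi^2$. Induction on $i$ gives $\Xi^iX\subseteq X\Xi^i+\Xi^{i+1}$: indeed $\Xi^{i}X\subseteq\Xi^{i-1}X\Xi+\Xi^{i+1}\subseteq(X\Xi^{i-1}+\Xi^i)\Xi+\Xi^{i+1}$. Then $\Xi^iX^b\subseteq X\Xi^iX^{b-1}+\Xi^{i+1}X^{b-1}$, and induction on $b$ gives
$$\Xi^iX^b\subseteq\sum_{0\le j\le b}X^{b-j}\Xi^{i+j}.\tag{11}$$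
Hence $R_N=\sum_{p+q=N}X^p\Xi^q$, since this family of spaces is stable under right multiplication by $X$ and by $\Xi$.

**Step 2: bound the $\Xi$-part.** By (6) the elements $\bar x_1,\dots,\bar x_n$ anticommute and have square $0$, so $\Xi^q=0$ for $q>n$.

**Step 3: trade $X$ for $\Xi$.** Let $p\ge n+1$; we claim $X^p\subseteq\sum_{i\ge1}X^{p-i}\Xi^i$. By (8), exchanging two neighbors in a word of length $p$ in the $x_i$ changes its sign modulo some $X^a(X\Xi)X^b$ with $a+b+2=p$. By (11), $X^a(X\Xi)X^b\subseteq\sum_jX^{a+1+b-j}\Xi^{1+j}\subseteq\sum_{i\ge1}X^{p-i}\Xi^i$. A word of length $p>n$ has a repeated letter; after sorting, two equal letters are adjacent, and $x_i^2=-x_i\bar x_i\in X\Xi$ by (8). So the sorted word also lies in the claimed space.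

**Step 4: iterate.** Let $N\ge2n+1$. Each nonzero $X^p\Xi^q$ with $p+q=N$ has $q\le n$, so $p\ge n+1$, and by Step 3 it lies in $\sum_{q'>q}X^{N-q'}\Xi^{q'}$. Iterating raises $q$ beyond $n$, where everything is $0$. So $R_N=0$. Each $R_N$ is finite dimensional, so $R$ is too. $\square$

**Proposition 11.** $H$ is affine, left and right noetherian, and PI, and it is finitely generated as a left and as a right $K$-module.

**Proof.** $H$ is generated by $V$ and the affine algebra $K$, so it is affine. Relations (2) and (4) give $KV\subseteq VK$ and $VK\subseteq KV$. So $H=RK=KR$ with $\dim R<\infty$, which is a finitely generated right and left module over the commutative noetherian ring $K$. Right ideals of $H$ are right $K$-submodules and left ideals are left $K$-submodules, so $H$ is noetherian on both sides. Finally $N=H_{\ge1}$ is an ideal with $N^{2n+1}=0$ by Proposition 10, and $H/N\cong K$ is commutative. So $[X_1,Y_1]\cdots[X_{2n+1},Y_{2n+1}]$ is a polynomial identity of $H$. $\square$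

## The map $\theta$ equals $-(1+n\varepsilon)$

**Lemma 12.** For all $m\ge0$, $S^{2m}|_K=\mathrm{id}$ and
$$S^{2m}(v)=(-1)^m(v+mn\,\varepsilon v)\qquad(v\in V).\tag{12}$$

**Proof.** By Lemma 4 we compute $\theta$. We have $S(su_{ij})=sS(u_{ij})$, acting as $-(\delta_{ij}-\varepsilon B_{ij})$, and $S(stu_{ij})=-stS(u_{ij})$, acting as $\delta_{ij}-\varepsilon B_{ij}$. So
$$\theta(x_i)=-\Big(x_i-\varepsilon\sum_jB_{ij}x_j\Big)+\varepsilon x_i .$$
The contraction is $\sum_jB_{ij}x_j=(\beta+n\alpha)x_i=\frac{1-n^2}{n-1}x_i=-(n+1)x_i$. Hence $\theta(x_i)=-x_i-(n+1)\varepsilon x_i+\varepsilon x_i=-(x_i+n\varepsilon x_i)$. Also $\theta(\varepsilon x_i)=-\varepsilon x_i$. Thus $\theta=-(1+n\varepsilon)$ on $V$, and $\theta^m=(-1)^m(1+mn\varepsilon)$. $\square$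

Since $V=R_1$ embeds in $H$, and odd powers of $S$ cannot be the identity unless their squares are, this already shows that $S$ has infinite order in characteristic $0$. For $n=2$: $S^{2m}(x_1)=(-1)^m(x_1+2m\,\varepsilon x_1)$.

## Units of $K$ and the inner powers of $S$

To decide when $S^{2m}$ is conjugation by a unit $u$, we only need the degree-zero part of $u$, and that is a unit of $K$.

**Lemma 13.** Every unit of $K$ has the form $a+bs$ with $a,b\in k$.

**Proof.** Let $A=\mathcal O(SL_n)[t]$. We show that the units of $A$ are the nonzero scalars. We may pass to the algebraic closure $\bar k$, because an element of $A$ that becomes a scalar in $A\otimes\bar k$ is a scalar in $k$. A unit $f$ is then a nowhere vanishing regular function on $SL_n(\bar k)\times\bar k$. Restrict $f$ to a line $\{(g\,e_{ij}(a),b):a\in\bar k\}$, with $e_{ij}(a)$ an elementary matrix, or to a line $\{g\}\times\bar k$. The restriction is a polynomial in one variable without zeros, so it is constant. Elementary matrices generate $SL_n(\bar k)$, so $f$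 is constant.

Since $\operatorname{char}k\ne2$, $K=A\otimes k[s]/(s^2-1)\cong A\times A$ by $s\mapsto(1,-1)$. A unit is therefore a pair $(d,d')$ of nonzero scalars, which is $\frac{d+d'}2+\frac{d-d'}2s$. $\square$

**Proof of Theorem A.** By Proposition 11, $H$ has all the required finiteness properties. It remains to study the powers of $S$.

**Step 1: if $S^{2m}$ is inner, $m\ge1$, then $mn=0$ in $k$.** Let $S^{2m}(h)=uhu^{-1}$, with $u=\sum_iu_i$, $u_i\in H_i$. The map $H\to H/H_{\ge1}=K$ is a ring map, so $u_0$ is a unit of $K$, and $u_0=a+bs\ne0$ by Lemma 13. By (2), $sx_1=(s\cdot x_1)s=-x_1s$, so $u_0x_1=x_1(a-bs)$. The degree-one part of $ux_1=S^{2m}(x_1)u$ is therefore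
$$x_1(a-bs)=(-1)^m(x_1+mn\,\varepsilon x_1)(a+bs)\quad\text{in }H_1=V\otimes K,$$
a free right $K$-module on a basis of $V$. The coefficient of $\varepsilon x_1$ gives $mn(a+bs)=0$, so $mn=0$ in $k$.

**Step 2: if $mn=0$ in $k$, then $S^{2m}$ is inner.** By (12), $S^{2m}$ is $(-1)^m$ on $V$ and the identity on $K$. For even $m$ it is the identity. For odd $m$ it is conjugation by $s$, because $svs^{-1}=-v$ and $K$ is commutative.

**Step 3: odd powers are never inner.** Let $r$ be odd. Then $S^r$ is anti-multiplicative. If it were an inner automorphism, it would also be multiplicative and surjective, so $S^r(h)S^r(h')=S^r(hh')=S^r(h')S^r(h)$ for all $h,h'$, and $H$ would be commutative. But $sx_1=-x_1s\ne x_1s$, as $\operatorname{char}k\ne2$. In particular $S^r\ne\mathrm{id}$.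

This proves the equivalence.

**Step 4: the two special cases.** If $\operatorname{char}k=0$, then $mn\ne0$ for all $m\ge1$, so no $S^r$ with $r\ge1$ is inner, and none is the identity. If $\operatorname{char}k=p$ is odd and $p\nmid n(n-1)$, then by (12) $S^{2m}=\mathrm{id}$ iff $m$ is even and $p\mid m$. So $S^2$ has order $2p$; as odd powers are not the identity, $S$ has order $4p$. By the equivalence, the least $r\ge1$ with $S^r$ inner is $2p$. $\square$

**Remark.** By the Brown–Zhang theorem quoted above, in characteristic $0$ the algebra $H_n$ is neither module-finite over its center nor of finite global dimension. It is nevertheless module-finite over the commutative Hopf subalgebra $K$.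

## Eigenvalues of $\theta$ over a reduced affine algebraic group

The grouplike attempt failed because PI forced $\zeta$ to be a root of unity. The next theorem extends this to non-abelian groups and non-semisimple actions. It is not needed for Theorem A.

**Theorem B.** Let $k$ be algebraically closed, $G$ an affine algebraic group over $k$ (reduced), $K=\mathcal O(G)$, $V$ a finite dimensional Yetter–Drinfeld module over $K$, and $H=(T(V)/J)\# K$ a quotient Hopf algebra of $T(V)\#K$, where $J$ is a $K$-stable homogeneous ideal of $T(V)$ concentrated in degrees $\ge2$. If $H$ is PI, then some power $S^{2m}$ $(m\ge1)$ is the identity on $K$ and unipotent on $V$, and $S^{2m}-\mathrm{id}$ is locally nilpotent on $H$. If moreover $\operatorname{char} k>0$, then $S$ has finite order.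

**Proof.** Let $R=T(V)/J$, so $R_1=V$ and $H=R\otimes K$ is a graded Hopf algebra.

**Step 0: the group action and the eigenspaces.** We translate the coaction into points of $G$. For $g\in G=G(k)$ put $v\triangleleft g=v_{-1}(g)v_0$. This is a right action: $(v\triangleleft g)\triangleleft h=v_{-2}(g)v_{-1}(h)v_0=v\triangleleft gh$. Evaluating (1) at $g$ gives
$$(f\cdot v)\triangleleft g=f_1(g)f_3(g^{-1})\,v_{-1}(g)\,f_2\cdot v_0=f^g\cdot(v\triangleleft g),\qquad f^g(h)=f(ghg^{-1}).\tag{13}$$
For $q\in G$ let
$$V_q^\circ=\{v:\ f\cdot v=f(q)v\ \ \forall f\in K\},\qquad V^\circ=\bigoplus_qV_q^\circ ;$$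
a sum of simultaneous eigenspaces for different characters is direct. If $V\ne0$, then $V^\circ\ne0$: the commuting operators have a common eigenvector, and the resulting character of $K$ is a point of $G$, as $k$ is algebraically closed.

For $v\in V_q^\circ$, (13) gives $f^g\cdot(v\triangleleft g)=f(q)\,v\triangleleft g=f^g(g^{-1}qg)\,v\triangleleft g$, and $f^g$ runs over all of $K$. So $V_q^\circ\triangleleft g\subseteq V^\circ_{g^{-1}qg}$, with equality by applying $g^{-1}$. Hence $V^\circ$ is $G$-stable. It is a subcomodule: expand $\lambda(v)$, $v\in V^\circ$, in a basis of $V$ extending one of $V^\circ$; the coefficients at the other basis vectors vanish at every $g\in G$, so they are $0$ because $G$ is reduced. So $V^\circ$ is a YD submodule.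

**Step 1: $\theta(v)=v\triangleleft q^{-1}$ for $v\in V_q^\circ$.** This identifies $\theta$ with a group element. Write $\lambda(v)=\sum_jf_j\otimes v_j$ with linearly independent $v_j\in V^\circ_{q_j}$. Since $v\triangleleft g=\sum_jf_j(g)v_j\in V^\circ_{g^{-1}qg}$, we have $f_j(g)=0$ unless $g^{-1}qg=q_j$. Now
$$\theta(v)=\sum_jS(f_j)\cdot v_j=\sum_jf_j(q_j^{-1})v_j .$$
For $g=q_j^{-1}$ the condition $q_jqq_j^{-1}=q_j$ means $q=q_j$. So $\theta(v)=\sum_{q_j=q}f_j(q^{-1})v_j$. For $g=q^{-1}$ the condition reads $q=q_j$ as well, so this sum is all of $v\triangleleft q^{-1}$.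

**Step 2: if $0\ne v\in V_q^\circ$ and $v\triangleleft q=\zeta v$, then $\zeta$ is a root of unity.** In $H$ we have $fv=f_1(q)vf_2=vL(f)$, where $L(f)(h)=f(qh)$.

**Step 2a: $v$ nilpotent in $R$.** Let $N$ be minimal with $v^N=0$; then $N\ge2$ because $R_1=V$. Evaluating at $h$ shows $L(v_{-1})\otimes v_0=\lambda(v\triangleleft q)=\zeta\lambda(v)$, so $v_{-1}v^i\otimes v_0=v^iL^i(v_{-1})\otimes v_0=\zeta^iv^iv_{-1}\otimes v_0$. The component in bidegree $(N-1,1)$ of $\Delta(v^N)=0$ is
$$\sum_{i=0}^{N-1}v^{N-1-i}v_{-1}v^i\otimes v_0=(1+\zeta+\dots+\zeta^{N-1})\,v^{N-1}v_{-1}\otimes v_0 .$$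
Apply $\mathrm{id}_R\otimes\epsilon_K$ to the first tensor factor, in $H=R\otimes K$: we get $(1+\zeta+\dots+\zeta^{N-1})\,v^{N-1}\otimes v=0$ with $v^{N-1}\otimes v\ne0$. So $1+\zeta+\dots+\zeta^{N-1}=0$, and $\zeta=1$ or $\zeta^N=1$.

**Step 2b: $v$ not nilpotent.** The aim is to find a skew polynomial ring inside $H$ and use PI to show that $q$ has finite order. The $v^i$ are nonzero of distinct degrees, hence linearly independent in $R$. So $\bigoplus_iv^iK\subseteq H$ with each $v^iK$ free of rank one. Let $G^\circ$ be the identity component, which has finite index; choose $j\ge1$ with $q^j\in G^\circ$. Let $e\in K$ be the characteristic function of $G^\circ$. Then $L^j(e)=e$, so $e$ commutes with $v^j$. Put $A=eK=\mathcal O(G^\circ)$, a domain. Since $v^{ji}a\,v^{jl}b=v^{j(i+l)}L^{jl}(a)b$, the sum $B=\bigoplus_iv^{ji}A$ is a subring of $H$ with identity $e$. With $w=v^je$ and $\sigma=L^j|_A$, an automorphism of $A$, we have $aw=w\sigma(a)$ and $B\cong A[w;\sigma]$. So $B$ is a domain, and it is PI.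

Suppose $\sigma$ has infinite order. If $\sum_iw^ia_i$ is central in $B$, then commuting with $a\in A$ gives $(\sigma^i(a)-a)a_i=0$ for all $a\in A$, so $a_i=0$ for $i>0$. Thus $Z(B)\subseteq A$, and commuting with $w$ shows that its elements are fixed by $\sigma$. Posner's theorem says that a prime PI ring localized at its nonzero central elements is simple artinian. Here the localization is $A'[w;\sigma]$ with $A'=A[(Z(B)\setminus0)^{-1}]$; it is a domain and simple artinian, so a division ring. But $w$ is not invertible in a skew polynomial ring over a domain, by degrees. This is a contradiction.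

So $\sigma^l=\mathrm{id}$ for some $l\ge1$, that is, $f(q^{jl}h)=f(h)$ for all $f\in\mathcal O(G^\circ)$, $h\in G^\circ$. Hence $q^{jl}=1$. Then $v=v\triangleleft q^{jl}=\zeta^{jl}v$, and $\zeta^{jl}=1$.

**Step 3: all eigenvalues of $\theta$ on $V$ are roots of unity.** We use induction on $\dim V$; the case $V=0$ is trivial. By Step 0 each $V_q^\circ$ is stable under $\triangleleft q$, and by Step 1 $\theta$ acts on it as $\triangleleft q^{-1}$. So by Step 2 the eigenvalues of $\theta$ on $V^\circ$ are roots of unity. For $v\in V^\circ$ we have $\Delta(v)=v\otimes1+v_{-1}\otimes v_0\in V^\circ\otimes1+K\otimes V^\circ$, $\epsilon(v)=0$ and $S(v)\in KV^\circ$, so the ideal of $H$ generated by $V^\circ$ is a Hopf ideal. Since $V^\circ$ is $K$-stable, the quotient is $(T(V/V^\circ)/\bar J)\#K$, where $\bar J$ is the image of $J$. It is again a quotient Hopf algebra of $T(V/V^\circ)\#K$; $\bar J$ is $K$-stable, homogeneous and in degrees $\ge2$; the quotient is PI; and its map $\theta$ is induced by that of $V$. As $V^\circ\ne0$, induction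 applies to $V/V^\circ$, and the eigenvalues of $\theta$ on $V$ are those on $V^\circ$ and on $V/V^\circ$.

**Step 4: conclusion.** By Step 3, $\theta^m$ is unipotent on $V$ for some $m\ge1$. By Lemma 4, $S^{2m}$ is an algebra endomorphism that is the identity on $K$ and $\theta^m$ on $V$. On the image $R_r$ of $V^{\otimes r}$ it is induced by $(\theta^m)^{\otimes r}$, so it is unipotent there. Hence $S^{2m}-\mathrm{id}$ is nilpotent on each $H_r=R_r\otimes K$, and locally nilpotent on $H$. If $\operatorname{char}k=p>0$, then for large $a$ we have $\theta^{mp^a}-\mathrm{id}=(\theta^m-\mathrm{id})^{p^a}=0$ on $V$. So $S^{2mp^a}$ is the identity on the generators $K$ and $V$, and $S^{2mp^a}=\mathrm{id}$. $\square$
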